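# Minimum width of cutsets in the truncated Boolean lattice: where the formula $\sum_j\Delta_n(m-jc)$ holds and where it fails

## The theorem: true below level $n-m$, false at level $n-m$

For $0\le m\le l\le n-m$ let $\mathcal B_n(m,l)$ be the family of all subsets of $[n]=\{1,\dots,n\}$ of size at least $m$ and at most $l$, ordered by inclusion, and let $h_n(m,l)$ be the minimum width of a cutset in it, that is, of a subfamily that meets every saturated chain running from level $m$ to level $l$. Put
$$c=l-m+1,\qquad \Delta_n(k)=\binom nk-\binom n{k-1},\qquad a_n(m,l)=\sum_{j\ge0}\Delta_n(m-jc),$$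
with $\binom nk=0$ for $k<0$. The conjecture under discussion comes from Béla Bajnok, "On the Minimum Width of a Cutset in the Truncated Boolean Lattice", arXiv:1512.02978 (2015). It says that $h_n(m,l)=a_n(m,l)$ for all $n$ sufficiently large in terms of $m$. Below, "$n$ large" always means $n\ge n_0(m)$, and constants in $O(\cdot)$ depend only on $m$.

**Theorem 1 (the conjecture is false).** Let $m\ge2$, $n\ge 2m^2+3m+1$, $0\le s\le n-3$, $u=n-3-s\ge m$, and suppose $\binom{u-m}{m}\ge\binom{n-2}{m-1}$. Then
$$h_n(m,n-m)\le \binom{n-2}{m}+\binom{u+1}{m-1}.$$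
Consequently:

- $h_n(2,n-2)\le\binom n2-n-1$ for all $n\ge15$, while the conjectured value is $\binom n2-n$;
- for every $m\ge2$, $h_n(m,n-m)\le\binom nm-2\binom n{m-1}+O(n^{m-2+1/m})$, which is less than $\Delta_n(m)=a_n(m,n-m)$ for $n$ large.

**Theorem 2 (upper bound, no largeness condition).** $h_n(m,l)\le a_n(m,l)$ for all $0\le m\le l\le n-m$.

**Theorem 3 (the conjecture is true for $l<n-m$).** For $n\ge n_0(m)$ and all $l$ with $m\le l\le n-m-1$, $h_n(m,l)=a_n(m,l)$.

**Theorem 4 (the exceptional case).** For fixed $m\ge2$ and $n$ large, $h_n(m,n-m)>\binom{n-2}m-2\binom n{m-2}$. Together with Theorem 1, $h_n(m,n-m)=\binom nm-2\binom n{m-1}+O(n^{m-2+1/m})$.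

**Corollary 5 (classification).** For $n$ large the formula $h_n(m,l)=a_n(m,l)$ holds for all $m\le l\le n-m-1$. At $l=n-m$ it holds if and only if $m\le1$.

So the conjecture as stated is false, and it fails at exactly one value of $l$: the one where the truncated lattice is symmetric under complementation.

## Cutsets, widths, and the numbers in the formula

**Definitions.** A chain $A_1\subset A_2\subset\dots\subset A_c$ is *saturated* if $|A_{i+1}|=|A_i|+1$ for all $i$. All our chains that are asked to meet a cutset are saturated; a *maximal chain* of $\mathcal B_n(m,l)$ is a saturated chain from level $m$ to level $l$, so it has $c=l-m+1$ members. A *cutset* is a family $\mathcal C\subseteq\mathcal B_n(m,l)$ meeting every maximal chain. Its *width* is the size of a largest antichain contained in $\mathcal C$.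

As an example, take $\mathcal B_3(1,2)$: three singletons, three pairs, and its six inclusions form a hexagon. A cutset is a set of vertices of the hexagon touching every edge. The family $\{2\},\{3\},\{1,2\},\{1,3\}$ is a cutset, and it is covered by the chains $\{2\}\subset\{1,2\}$ and $\{3\}\subset\{1,3\}$, so its width is $2$. A cutset of width $1$ would be a chain, hence contained in some $\{a\}\subset\{a,b\}$; with $d$ the third element, the chain $\{b\}\subset\{b,d\}$ avoids it. So $h_3(1,2)=2$, and indeed $a_3(1,2)=\Delta_3(1)+\Delta_3(-1)=2$.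

Three remarks are used constantly.

- If $\mathcal C$ is covered by $w$ chains, an antichain has at most one member in each, so the width of $\mathcal C$ is at most $w$.
- Each level of $\mathcal C$ is an antichain, so a cutset of width $w$ has at most $w$ members on each level.
- If $l\le l'\le n-m$, a maximal chain of $\mathcal B_n(m,l')$ starts with a maximal chain of $\mathcal B_n(m,l)$. So a cutset of the latter is a cutset of the former, and
$$h_n(m,l)\ge h_n(m,l')\qquad(l\le l'\le n-m).\tag{1}$$

Now some simple cases of the formula.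

*$c=1$.* Every chain is a single set, so the only cutset is level $m$ and $h_n(m,m)=\binom nm$. The sum $\sum_j\Delta_n(m-j)$ telescopes to $\binom nm$.

*$m=0$.* The family $\{\emptyset\}$ is a cutset and a cutset is nonempty, so $h_n(0,l)=1$. Also $a_n(0,l)=\Delta_n(0)=1$.

*$c=2$.* The alternating sum $\binom nm-\binom n{m-1}+\binom n{m-2}-\cdots$ equals $\binom{n-1}m$. The family of $m$-sets without $1$ together with the $(m+1)$-sets with $1$ is a cutset: along $A_m\subset A_{m+1}$ avoiding it we would have $1\in A_m$ and $1\notin A_{m+1}$. The map $B\mapsto B\setminus\{1\}$ pairs its upper level with its lower level, so the width is $\binom{n-1}m$.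

*$c>m$.* Only one term survives: $a_n(m,l)=\Delta_n(m)$. Using Pascal's rule on both binomials,
$$\Delta_n(m)=\binom{n-1}m-\binom{n-1}{m-2}.\tag{2}$$

Bajnok's paper is the source of the question; the problem records as known $h_n(1,n-1)=n-1$ for $n\ge3$, $h_n(m,m)=\binom nm$ for $n\ge m$, and $h_n(m,m+1)=\binom{n-1}m$ for $n\ge m+1$.

## Shadows, matchings, and the Kruskal–Katona theorem

For a family $F$ of $i$-sets, $\nabla F$ is the family of $(i+1)$-subsets of $[n]$ containing a member of $F$ (upper shadow), and $\partial F$ is the family of $(i-1)$-sets contained in a member of $F$ (lower shadow). We recall four textbook facts.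

*Hall's theorem.* A bipartite graph with parts $X,Y$ of equal size has a perfect matching if and only if every $S\subseteq X$ has at least $|S|$ neighbours.

*Dilworth's theorem.* A finite poset of width $w$ is a union of $w$ chains.

*Normalized matching.* For a family $S$ of $(i+1)$-sets, $|\partial S|/\binom ni\ge|S|/\binom n{i+1}$. Indeed each member of $S$ contains $i+1$ sets of size $i$, and each $i$-set lies in $n-i$ sets of size $i+1$, so $(i+1)|S|\le(n-i)|\partial S|$; and $\binom n{i+1}/\binom ni=(n-i)/(i+1)$.

*Kruskal–Katona theorem (Kruskal 1963, Katona 1968).* If a family of $k$-sets has exactly $\sum_{j=1}^q\binom{b_j}{k-j+1}$ members, where $b_1>\dots>b_q\ge k-q+1\ge1$, then its lower shadow has at least $\sum_{j=1}^q\binom{b_j}{k-j}$ members.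

We need the last fact for upper shadows of sets of small size.

**Lemma 6 (complementary form).** Let $F\subseteq\binom{[n]}i$, let $e_1\ge e_2\ge\dots\ge e_q\ge0$ be integers, and $1\le q\le n-i$. Then
$$|F|\ge\sum_{j=1}^q\binom{n-i-j+1+e_j}{e_j}\quad\Longrightarrow\quad|\nabla F|\ge\sum_{j=1}^q\binom{n-i-j+1+e_j}{e_j+1}.\tag{3}$$

*Proof.* Put $k=n-i$ and $b_j=k-j+1+e_j$. Then $b_j-b_{j+1}=1+e_j-e_{j+1}\ge1$ and $b_q\ge k-q+1\ge1$. The complements of the members of $F$ are $k$-sets, and complements of $\nabla F$ form their lower shadow. Since $\binom{b_j}{e_j}=\binom{b_j}{k-j+1}$, there are at least $\sum_j\binom{b_j}{k-j+1}$ complements. Apply Kruskal–Katona to a subfamily of exactly that size: the shadow has at least $\sum_j\binom{b_j}{k-j}=\sum_j\binom{b_j}{e_j+1}$ members. $\square$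

With $q=1$ and $e_1=i-1$: at least $\binom{n-1}{i-1}$ sets of size $i$ (as many as in a full star) have at least $\binom{n-1}i$ supersets of size $i+1$.

## Cutsets on the two outer levels stop at $\binom{n-1}m$

Let $l=n-m$ with $n\ge 2m+1$. The case $c=2$ suggests splitting on the element $1$. Take all $m$-sets without $1$ and all $(n-m)$-sets with $1$. A maximal chain avoiding both would have $1\in A_m$ and $1\notin A_{n-m}$, so this is a cutset. Its upper members are $[n]\setminus A'$ with $A'$ an $m$-subset of $\{2,\dots,n\}$, and $A\subset[n]\setminus A'$ means $A\cap A'=\emptyset$. The disjointness graph between two copies of $\binom{\{2,\dots,n\}}m$ is regular of degree $\binom{n-1-m}m>0$, so it has a perfect matching, and the width is $\binom{n-1}m$.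

By (2) this is $\Delta_n(m)+\binom{n-1}{m-2}$. For $m=1$ it equals $\Delta_n(1)=n-1$; for $m=2$ it is $\Delta_n(2)+1$, one too many. No cleverer choice on these two levels helps. Let $\mathcal C$ be any cutset living on levels $m$ and $n-m$ only, and let $R=\binom{[n]}m\setminus\mathcal C$. If $|R|<\binom{n-1}{m-1}$, then $\mathcal C$ has more than $\binom nm-\binom{n-1}{m-1}=\binom{n-1}m$ members on level $m$. If $|R|\ge\binom{n-1}{m-1}$, iterate Lemma 6 with $q=1$, $e_1=i-1$ for $i=m,\dots,n-m-1$: at least $\binom{n-1}{n-m-1}=\binom{n-1}m$ sets of size $n-m$ contain a member of $R$, and all of them must be in $\mathcal C$. Either way the width is at least $\binom{n-1}m$. To do better, one must use intermediate levels.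

## Lifting sets through $2$ at the bottom and through $3$ at the top

**The idea.** In the outer-level cutset, let us delete from level $m$ some sets $A\ni2$ with $1\notin A$. A chain starting at a deleted $A$ either picks up $1$ at the next step, which is harmless if the top part still works from level $m+1$ on, or it goes to an $(m+1)$-set $G\ni2$ without $1$, which we now add to the cutset. The added $G$ costs no width as such, because it can be stacked on top of $G\setminus\{2\}$, which is still present. So the lower level shrinks.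

Two choices matter. First, we do the same at the top by complementation, but with $3$ in place of $2$: if $2$ were used at both ends, the lifted sets $G\ni2$ at the bottom and $[n]\setminus G'\not\ni2$ at the top would never be comparable. Second, we may not lift everything. If every $m$-subset of $\{2,\dots,n\}$ through $2$ that meets $\{4,\dots,n\}$ is deleted, then the new $(m+1)$-sets containing both $2$ and $3$, of which there are $\binom{n-3}{m-1}$, are incomparable with all lifted top sets $[n]\setminus G'$, $3\in G'$, of which there are $\binom{n-2}m$. For $n\ge2m+3$ this is an antichain of size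
$$\binom{n-2}m+\binom{n-3}{m-1}=\binom{n-1}m-\binom{n-3}{m-2}\ge\Delta_n(m),$$
by (2), and nothing is gained. So we lift only sets that meet a prescribed set $Z$, and keep enough untouched $m$-sets, outside $Z$, to be partners for the awkward ones.

**Proof of Theorem 1.** Let $m,n,s,u$ be as in the theorem. Let $Z\subseteq\{4,\dots,n\}$ with $|Z|=s$ and $\mathcal M=\binom{\{2,\dots,n\}}m$. For $j\in\{2,3\}$ let
$$E_j=\{A\in\mathcal M:\ j\in A,\ A\cap Z\ne\emptyset\},\qquad F_j=\Bigl\{G\in\binom{\{2,\dots,n\}}{m+1}:\ j\in G,\ G\cap Z\ne\emptyset\Bigr\}.$$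
Put $X=\mathcal M\setminus E_2$, $Y=\mathcal M\setminus E_3$, and
$$\mathcal C=X\cup F_2\cup\{[n]\setminus A':A'\in Y\}\cup\{[n]\setminus G:G\in F_3\}.$$

**Step 1: $\mathcal C$ is a cutset.** Suppose a maximal chain $A_m\subset\dots\subset A_{n-m}$ avoids $\mathcal C$. As $A_m\notin X$, either $1\in A_m$ or $A_m\in E_2$. In the second case, if $1\notin A_{m+1}$, then $A_{m+1}$ is an $(m+1)$-subset of $\{2,\dots,n\}$ containing $2$ and meeting $Z$, so $A_{m+1}\in F_2\subseteq\mathcal C$, a contradiction. Hence $1\in A_{m+1}$ in every case. The same argument for complements, with $Y,E_3,F_3$, gives $1\in[n]\setminus A_{n-m-1}$. But $m+1\le n-m-1$, so $A_{m+1}\subseteq A_{n-m-1}$, a contradiction.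

**Step 2: reduce the width bound to a perfect matching.** For $A\in X$ let $A^+=A\cup\{2\}$ if $2\notin A$ and $A\cap Z\ne\emptyset$, and $A^+=A$ otherwise. The map $G\mapsto G\setminus\{2\}$ is a bijection from $F_2$ onto $\{A\in\mathcal M:2\notin A,\ A\cap Z\ne\emptyset\}\subseteq X$ (note $2\notin Z$), so the pairs $A\subseteq A^+$ with $A\in X$ cover $X\cup F_2$. For $A'\in Y$ define $A'^*$ in the same way with $3$ in place of $2$; the pairs $A'\subseteq A'^*$ cover $Y\cup F_3$. Call $A\in X$ and $A'\in Y$ *adjacent* if $A^+\cap A'^*=\emptyset$. Then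
$$A\subseteq A^+\subseteq[n]\setminus A'^*\subseteq[n]\setminus A'$$
is a chain in $\mathcal C$. Moreover $|Y|=|X|=N$ with
$$N=\binom{n-1}m-\Bigl[\binom{n-2}{m-1}-\binom{n-2-s}{m-1}\Bigr]=\binom{n-2}m+\binom{u+1}{m-1},$$
where the bracket is $|E_2|$ (sets through $2$ minus those missing $Z$) and $n-2-s=u+1$. So a perfect matching between $X$ and $Y$ covers $\mathcal C$ by $N$ chains and proves the bound.

**Step 3: match the awkward sets into a reserve.** Call $A\in X$ *special* if $3\in A$, call $A'\in Y$ *special* if $2\in A'$, and call all other members *regular*. The transposition $(2\,3)$ swaps $X$ with $Y$ and special with special, so both sides have the same number $\sigma\le\binom{n-2}{m-1}$ of special members. The reserve is $W=\binom{\{4,\dots,n\}\setminus Z}m$, the $m$-subsets of a set of size $u$. Its members lie in both $X$ and $Y$, are regular in both, and satisfy $A^+=A=A^*$.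

A special $A\in X$ has $A^+\subseteq A\cup\{2\}$, and $2$ is in no member of $W$, so $A$ is adjacent to every $A'\in W\subseteq Y$ with $A\cap A'=\emptyset$. There are at least $\binom{u-m}m\ge\binom{n-2}{m-1}\ge\sigma$ such $A'$. So the special members of $X$ can be matched one after another to distinct members of $W\subseteq Y$. Symmetrically, the special members of $Y$ are matched to distinct members of $W\subseteq X$. No vertex is used twice, since members of $W$ are regular.

**Step 4: match what remains by Hall's theorem.** On each side $N-2\sigma$ regular members remain. For regular $A\in X$, $A'\in Y$ we have $3\notin A^+$ and $2\notin A'^*$, so $A^+\cap A'^*$ contains neither $2$ nor $3$ and equals $A\cap A'$. Thus each remaining vertex is non-adjacent to at most $m\binom{n-2}{m-1}$ remaining vertices: choose a common element, then complete. Now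
$$\binom{n-2}m=\frac{n-m-1}m\binom{n-2}{m-1}\ge(2m+2)\binom{n-2}{m-1},$$
because $n\ge2m^2+3m+1$. Hence $N-2\sigma\ge2m\binom{n-2}{m-1}$, and all degrees are at least $(N-2\sigma)/2$. If $S$ is a nonempty set on one side with $|S|\le(N-2\sigma)/2$, it has at least $|S|$ neighbours by the degree bound. If $|S|>(N-2\sigma)/2$, every vertex on the other side has a neighbour in $S$, since its degree plus $|S|$ exceeds $N-2\sigma$. Hall's condition holds, and the matching is complete.

**Step 5: the two consequences.** For $m=2$ we need $n\ge15$. Take $s=2$, $u=n-5$. The condition $\binom{n-7}2\ge n-2$ reads $(n-5)(n-12)\ge0$, which holds. The bound is $\binom{n-2}2+(n-4)=\binom n2-(2n-3)+(n-4)=\binom n2-n-1$. Here $c=n-3>2$, so the conjectured value is $\Delta_n(2)=\binom n2-n$. (For $n=15$: width at most $89$ against $90$. With $Z=\{4,5\}$, only the pairs $\{2,4\}$ and $\{2,5\}$ were deleted from $\binom{\{2,\dots,n\}}2$.)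

For general $m\ge2$ take $u=\lceil m\,n^{(m-1)/m}\rceil+m$, which is at most $n-3$ for $n$ large. Then $\binom{u-m}m\ge\bigl(\frac{u-m}m\bigr)^m\ge n^{m-1}\ge\binom{n-2}{m-1}$. Since $\binom{u+1}{m-1}=O(n^{(m-1)^2/m})$ and $(m-1)^2/m=m-2+1/m$, and since $\binom{n-2}m=\binom nm-\binom{n-1}{m-1}-\binom{n-2}{m-1}=\binom nm-2\binom n{m-1}+O(n^{m-2})$, the bound is $\binom nm-2\binom n{m-1}+O(n^{m-2+1/m})$. For $n$ large $c=n-2m+1>m$, so the conjectured value is $\Delta_n(m)=\binom nm-\binom n{m-1}$. As $m-2+1/m<m-1$, this is larger. $\blacksquare$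

## A walk with a floor and a ceiling: the bound $a_n(m,l)$

We now want a cutset of width $a_n(m,l)$ for every $l$. The case $c=2$ can be read like this: label $A$ by $p(A)=1$ if $1\in A$ and $p(A)=0$ if not, and take all $A$ with $p(A)=|A|-m$. For general $c$ we want a monotone label $p$ with values in $\{0,\dots,c-1\}$ and the same definition.

The obvious candidate is $p(A)=|A\cap\{1,\dots,c-1\}|$. It gives a cutset (by the argument of Step 1 below), namely all $A$ with exactly $m$ elements outside $\{1,\dots,c-1\}$. But for $c=3$ its middle level has $2\binom{n-2}m$ members, which for large $n$ is about $2\binom nm$: worse than taking all of level $m$. The levels have to shrink as we go up. This is achieved by a label that reads all of $[n]$.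

**Definition.** For $A\subseteq[n]$ put $x_{n+1}(A)=0$ and, for $i=n,n-1,\dots,1$,
$$x_i(A)=\min(x_{i+1}(A)+1,\,c-1)\ \text{ if } i\in A,\qquad x_i(A)=\max(x_{i+1}(A)-1,\,0)\ \text{ if } i\notin A,$$
and let $p(A)=x_1(A)\in\{0,\dots,c-1\}$. So we read $n,n-1,\dots,1$, step up at elements of $A$ and down at non-elements, with a floor at $0$ and a ceiling at $c-1$.

For $c=2$, $p(A)=1$ exactly when $1\in A$, as before. For $c=3$, $n=4$, $A=\{2,3\}$: $x_5,\dots,x_1=0,0,1,2,1$, so $p(A)=1$.

**Proof of Theorem 2.** Both update maps are nondecreasing in the state, and "down" $\le$ "up" at every state; by induction $A\subseteq B$ implies $x_i(A)\le x_i(B)$ for all $i$, so $p(A)\le p(B)$. Also $p(A)\le|A|$, since only up-steps raise the state.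

**Step 1: a discrete intermediate value argument gives a cutset.** Let $D=\{A\in\mathcal B_n(m,l):p(A)=|A|-m\}$. Along a maximal chain $A_m\subset\dots\subset A_l$ let $g(i)=p(A_i)-(i-m)$. Then $g(m)\ge0$, $g(l)=p(A_l)-(c-1)\le0$, and $g(i+1)\ge g(i)-1$ by monotonicity. The first $i$ with $g(i)\le0$ has $g(i)=0$ (if $i=m$ because $g(m)\ge0$, otherwise because $g(i-1)\ge1$). So $A_i\in D$.

If $c=1$, then $D$ is level $m$, of width $\binom nm=a_n(m,m)$. From now on $c\ge2$.

**Step 2: define the map that links consecutive levels of $D$.** Let $p(B)\ge1$, and let $i$ be the least index with $i\in B$ and $x_{i+1}(B)\in\{0,c-1\}$. It exists: let $k$ be least with $x_k(B)=0$ (there is one, as $x_{n+1}=0$, and $k\ge2$); since $x_{k-1}(B)\ge1$, we have $k-1\in B$, and $x_k(B)=0$. Put $\psi(B)=B\setminus\{i\}$.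

**Claim 1.** *If $A=\psi(B)$, then $p(A)=p(B)-1$. Moreover $\psi$ is injective.*

We have $x_k(A)=x_k(B)$ for $k>i$. At $i$: if $x_{i+1}=0$, then $x_i(B)=1$ and $x_i(A)=0$; if $x_{i+1}=c-1$, then $x_i(B)=c-1$ and $x_i(A)=c-2$. We show by downward induction that
$$x_k(B)\ge1\quad\text{and}\quad x_k(A)=x_k(B)-1\qquad\text{for all }k\le i.$$
This holds for $k=i$. Let $k<i$ and suppose it holds for $k+1$.

If $k\in B$, minimality of $i$ gives $x_{k+1}(B)\notin\{0,c-1\}$, so $x_{k+1}(B)\le c-2$ and both values increase by exactly $1$.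

If $k\notin B$, then $x_k(B)=x_{k+1}(B)-1$. Suppose this were $0$. Since $x_1(B)\ge1$, there is a largest $k'<k$ with $x_{k'}(B)\ge1$; then $x_{k'+1}(B)=0$ and $k'\in B$, contradicting minimality of $i$. So $x_{k+1}(B)\ge2$, $x_{k+1}(A)\ge1$, and both values decrease by exactly $1$, with $x_k(B)\ge1$.

Taking $k=1$ gives $p(A)=p(B)-1$. For injectivity, we recover $i$ from $A$: it is the least index with $i\notin A$ and $x_{i+1}(A)\in\{0,c-1\}$. It has this property because $x_{i+1}(A)=x_{i+1}(B)$. For $k<i$ with $k\notin A$ we also have $k\notin B$, and we just saw $x_{k+1}(B)\ge2$, so $1\le x_{k+1}(A)=x_{k+1}(B)-1\le c-2$. Thus $A$ determines $i$, and $B=A\cup\{i\}$.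

**Claim 2.** *If $p(A)\le c-2$ and $|A|<n/2$, then $A=\psi(B)$ for some $B$ with $p(B)=p(A)+1$.*

Let $i$ be the least index with $i\notin A$ and $x_{i+1}(A)\in\{0,c-1\}$. It exists: otherwise every $k\notin A$ lowers the state by exactly $1$, and $x_1(A)\le|A|-(n-|A|)<0$, which is impossible. Let $B=A\cup\{i\}$. As in Claim 1, $x_i(A)\le c-2$ and $x_i(B)=x_i(A)+1$. We show by downward induction that
$$x_k(A)\le c-2\quad\text{and}\quad x_k(B)=x_k(A)+1\qquad\text{for all }k\le i.$$
Let $k<i$ and suppose it holds for $k+1$.

If $k\notin A$, then $x_{k+1}(A)\ge1$ by minimality, so both values decrease by exactly $1$.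

If $k\in A$, we claim $x_{k+1}(A)\le c-3$. Otherwise $x_{k+1}(A)=c-2$ and $x_k(A)=c-1$. Since $x_1(A)\le c-2$, there is a largest $k'<k$ with $x_{k'}(A)\le c-2$; then $x_{k'+1}(A)=c-1$ and $k'\notin A$, contradicting minimality. So both values increase by exactly $1$, and $x_k(A)\le c-2$.

Hence $p(B)=p(A)+1$. Finally $\psi(B)=A$: we have $i\in B$ and $x_{i+1}(B)=x_{i+1}(A)\in\{0,c-1\}$, while for $k<i$ with $k\in B$, i.e. $k\in A$, we have $1\le x_{k+1}(B)=x_{k+1}(A)+1\le c-2$. So $i$ is the index that $\psi$ removes from $B$.

**Step 3: $D$ is a union of chains ending on level $m$.** If $B\in D$ and $|B|>m$, then $p(B)=|B|-m\ge1$, and $\psi(B)\subset B$ lies one level below with $p(\psi(B))=p(B)-1=|\psi(B)|-m$, so $\psi(B)\in D$. As $\psi$ is injective, $D$ splits into disjoint chains, each with exactly one member on level $m$. So the width of $D$ is $N_m(0)$, where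
$$N_k(j)=\#\{A\subseteq[n]:|A|=k,\ p(A)=j\}.$$

For instance, $n=4$, $m=1$, $l=3$, $c=3$ gives the three chains $\{2\}\subset\{2,3\}\subset\{1,2,3\}$, $\{3\}\subset\{1,3\}\subset\{1,3,4\}$, $\{4\}\subset\{1,4\}\subset\{1,2,4\}$. The state sequence of $\{1,2,4\}$ is $x_5,\dots,x_1=0,1,0,1,2$: index $1$ is skipped since $x_2=1$, and index $2$ is removed since $x_3=0$.

**Step 4: count $N_m(0)$.** Let $1\le k\le m$ and $1\le j\le c-1$. By Claim 1, $\psi$ maps $\{|B|=k,\,p(B)=j\}$ injectively into $\{|A|=k-1,\,p(A)=j-1\}$. By Claim 2 it is onto, since $j-1\le c-2$ and $k-1\le m-1<n/2$ (recall $2m\le n$). So $N_k(j)=N_{k-1}(j-1)$. Also $N_k(j)=0$ for $j>k$, as $p(A)\le|A|$. With $N_{k}(0)=0$ for $k<0$,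
$$\binom nk=\sum_{j=0}^{c-1}N_k(j)=\sum_{j=0}^{c-1}N_{k-j}(0)\qquad(0\le k\le m).\tag{4}$$
On the other side let
$$A_n(k)=\sum_{j\ge0}\binom n{k-jc},\qquad\alpha_k=A_n(k)-A_n(k-1)=\sum_{j\ge0}\Delta_n(k-jc).\tag{5}$$
Then $\sum_{j=0}^{c-1}\alpha_{k-j}=A_n(k)-A_n(k-c)=\binom nk$, and $\alpha_k=0$ for $k<0$. This is the same recursion as (4), and it determines the sequence, so $N_m(0)=\alpha_m=a_n(m,l)$. $\blacksquare$

## From averaging to discrete integration

For lower bounds the first thing to try is averaging. A random maximal chain meets $\mathcal C$, so $\sum_{A\in\mathcal C}1/\binom n{|A|}\ge1$, and with at most $w$ sets per level $w\ge1/\sum_{i=m}^l\binom ni^{-1}$. But if $l\ge m+1$, the right side is at most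
$$\Bigl(\frac1{\binom nm}+\frac1{\binom n{m+1}}\Bigr)^{-1}=\binom nm\Bigl(1-\frac{m+1}{n+1}\Bigr),\qquad\text{whereas}\qquad\Delta_n(m)=\binom nm\Bigl(1-\frac m{n-m+1}\Bigr).$$
Clearing denominators, $\frac{m+1}{n+1}>\frac m{n-m+1}$ holds exactly when $n+1>m^2+m$. So for $n\ge m^2+m$ averaging stays strictly below $\Delta_n(m)$. It treats a small family as if it were spread out evenly, while a family of about $\binom n{m-1}$ sets has a much larger normalized upper shadow than normalized matching guarantees.

The remedy is Kruskal–Katona. In (3), a piece $\binom{n-i-j+1+e}{e}$ becomes $\binom{n-i-j+1+e}{e+1}$, and as polynomials in $n$ the second is a discrete antiderivative of the first. This suggests the rule: *if $|F|\ge N(n)$ for a polynomial $N$, then $|\nabla F|\ge K(n)$, where $K(x+1)-K(x)=N(x)$.* We write $\Delta P(x)=P(x+1)-P(x)$ for polynomials $P$.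

**Definition.** A polynomial in $\mathbb Q[x]$ is *integer-valued* if it takes integer values at integers; for example $\binom x2=x(x-1)/2$. Equivalently it is an integer combination of the polynomials $\binom xt$, $t\ge0$. So an integer-valued polynomial of degree $f$ has leading coefficient $r/f!$ with $r\in\mathbb Z$, and, since $\Delta\binom x{t+1}=\binom xt$, it has an integer-valued antiderivative under $\Delta$, unique up to an additive constant.

**Lemma 7.** Let $i\ge1$ be fixed and let $N\in\mathbb Q[x]$ be integer-valued with positive leading coefficient (positive constants are allowed). There are an integer-valued polynomial $K$ with $\Delta K=N$ and an $n_0$ such that for all $n\ge n_0$: if $F\subseteq\binom{[n]}i$ and $|F|\ge N(n)$, then $|\nabla F|\ge K(n)$.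

For $i=1$, $N=2$ the lemma is the statement that two singletons lie in $2n-3$ pairs; $\Delta(2x-3)=2$. For $i=2$, $N=x-3$ one meets the difficulty in the proof: the first piece of (3) with $e_1=1$ is $\binom{n-1}1=n-1$, already too big, so it must be replaced by many pieces with $e=0$.

*Proof.* Let
$$P_{j,f}(x)=\binom{x-i-j+1+f}f,\qquad P^+_{j,f}(x)=\binom{x-i-j+1+f}{f+1}.$$
These are integer-valued, $\Delta P^+_{j,f}=P_{j,f}$, and $P_{j,f}$ has degree $f$ and leading coefficient $1/f!$.

**Step 1: expand $N$ greedily into pieces.** Let $N_0=N$. While $N_{j-1}$ has positive leading coefficient, put $e_j=\deg N_{j-1}$ and $N_j=N_{j-1}-P_{j,e_j}$. Write the leading coefficient of $N_{j-1}$ as $r/f!$ with $f=e_j$. If $r\ge2$, the next polynomial has the same degree and $r-1$ in place of $r$; if $r=1$, the degree drops or the next polynomial is zero. So as long as the process runs, the pair $(f,r)$ decreases lexicographically. Since $f\ge0$ and $r\ge1$ are integers, the process stops, with some $N_q$, $q\ge1$, and $e_1\ge e_2\ge\dots\ge e_q$. Either $N_q=0$ or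 $N_q$ has negative leading coefficient.

**Step 2: the case $N_q=0$.** Then $N=\sum_{j\le q}P_{j,e_j}$, and (3) applies for $n\ge i+q$. The claim holds with $K=\sum_{j\le q}P^+_{j,e_j}$.

**Step 3: the case of a negative remainder.** The purpose is to replace the last piece, which overshoots, by many smaller ones. Let $f=e_q$ and $g=\deg N_q$. If $f=0$, then $N_{q-1}$ is a positive integer and $N_q=N_{q-1}-1\ge0$, which is excluded. So $f\ge1$. If the leading coefficient of $N_{q-1}$ were $r/f!$ with $r\ge2$, that of $N_q$ would be positive; so $r=1$ and $g\le f-1$. Choose $B>0$ with $N_q(n)\ge-Bn^g$ for all $n\ge1$. Let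
$$Y=n-i-q+1+f,\qquad M=\lceil fB^{1/f}n^{g/f}\rceil+f,\qquad H=Y-M.$$
Then $P_{q,f}(n)=\binom Yf$, $\binom Mf\ge(M/f)^f\ge Bn^g$, and $M<Y$ for $n$ large because $g/f<1$.

Use (3) with the pieces $e_1,\dots,e_{q-1}$ at indices $1,\dots,q-1$, followed by $H$ pieces equal to $f-1$ at indices $q,\dots,q+H-1$. The exponents are nonincreasing, and $q+H-1=n-i+f-M\le n-i$, as required. The piece at index $q+h$ is $\binom{n-i-(q+h)+1+(f-1)}{f-1}=\binom{Y-1-h}{f-1}$ for $0\le h<H$, and these sum to
$$\sum_{y=M}^{Y-1}\binom y{f-1}=\binom Yf-\binom Mf\le P_{q,f}(n)-Bn^g\le P_{q,f}(n)+N_q(n).$$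
So all pieces together sum to at most $\sum_{j\le q}P_{j,e_j}(n)+N_q(n)=N(n)\le|F|$, and (3) yields
$$|\nabla F|\ge\sum_{j<q}P^+_{j,e_j}(n)+\binom Y{f+1}-\binom M{f+1}=\sum_{j\le q}P^+_{j,e_j}(n)-\binom M{f+1},$$
where $\binom M{f+1}=O(n^{g(f+1)/f})=O(n^{g+g/f})$, the constant depending only on $i$ and $N$. Let $Q$ be integer-valued with $\Delta Q=N_q$. It has degree $g+1>g+g/f$ and negative leading coefficient, so $Q(n)\le-\binom M{f+1}$ for $n$ large. Thus $|\nabla F|\ge K(n)$ with $K=\sum_{j\le q}P^+_{j,e_j}+Q$, and $\Delta K=\sum_{j\le q}P_{j,e_j}+N_q=N$. $\square$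

**Setting for the lower bounds.** Let $\mathcal C$ be a cutset of $\mathcal B_n(m,l)$ of width $w$. Put
$$R_m=\binom{[n]}m\setminus\mathcal C,\quad R_{i+1}=\nabla R_i\setminus\mathcal C,\qquad S_l=\binom{[n]}l\setminus\mathcal C,\quad S_i=\partial S_{i+1}\setminus\mathcal C.$$
So $R_i$ consists of the $i$-sets reachable from level $m$ by a saturated chain avoiding $\mathcal C$, and $S_i$ of those from which level $l$ is reachable by such a chain. Hence $R_l=\emptyset$ and $R_i\cap S_i=\emptyset$ for all $i$, since otherwise a maximal chain avoids $\mathcal C$. Since $\mathcal C$ has at most $w$ members per level,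
$$|R_{i+1}|\ge|\nabla R_i|-w.\tag{6}$$

Lemma 7 handles a bounded number of levels. The next lemma carries the information to the middle.

**Lemma 8.** Let $m\ge1$, and let $r\ge1$ and $i_0\ge r+m$ be fixed. Suppose $w\le\binom nm$, $l\ge\lceil n/2\rceil$, and
$$|R_i|\ge\binom{n-r}{i-r}+\binom{n-i-1+m}m\tag{7}$$
for $i=i_0$. Then, for $n$ large, (7) holds for all $i_0\le i\le\lceil n/2\rceil$.

*Proof.* Let (7) hold for some $i$ with $i_0\le i<\lceil n/2\rceil$. Apply (3) with $q=2$ and $e_1=i-r\ge e_2=m$: the two pieces are exactly the terms of (7), so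
$$|\nabla R_i|\ge\binom{n-r}{i+1-r}+\binom{n-i-1+m}{m+1}.$$
Since $i\le(n-1)/2$, we have $n-i-1+m\ge(n-1)/2+m\ge(n+1)/2\ge\lceil n/2\rceil$. So the last term is at least $\binom{\lceil n/2\rceil}{m+1}$, of order $n^{m+1}$, which for $n$ large exceeds $\binom nm+\binom{n+m}m\ge w+\binom{n-(i+1)-1+m}m$. Subtracting $w$ as in (6) gives (7) for $i+1$. The threshold for $n$ does not depend on $i$. $\square$

## A surplus of one set grows: the formula for $l\le n-m-1$

**Proof of Theorem 3.** The upper bound is Theorem 2. For $m=0$ both sides are $1$. Let $m\ge1$. In each case we assume that a cutset has width $w\le a_n(m,l)-1$ and follow the one extra set in $R_m$ up the levels.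

**Case 1: $c\le m$.** For $c=1$ the only cutset is level $m$. Let $2\le c\le m$ and suppose $w\le\alpha_m-1$, with $A_n$ and $\alpha_m=a_n(m,l)$ as in (5). We claim that for $0\le t\le c-1$ and $n$ large,
$$|R_{m+t}|\ge A_n(m-1)-A_n(m+t-c)+1.\tag{8}$$
For $t=0$: $|R_m|\ge\binom nm-\alpha_m+1$, and $\binom nm=A_n(m)-A_n(m-c)$, while $\alpha_m=A_n(m)-A_n(m-1)$.

Suppose (8) holds for some $t\le c-2$. Regard $T=A_n(m-1)-A_n(m+t-c)$ and $U=A_n(m)-A_n(m+t+1-c)$ as polynomials in $n$. By Pascal's rule $A_{n+1}(k)-A_n(k)=A_n(k-1)$, so $\Delta U=T$. As $m+t-c\le m-2$, the polynomial $T+1$ has degree $m-1\ge1$ and positive leading coefficient. Lemma 7 with $N=T+1$ and $i=m+t$ gives $|\nabla R_{m+t}|\ge K(n)$ with $\Delta(K-U)=1$, so $K-U=n+\text{const}$. Hence $|\nabla R_{m+t}|\ge U+1$ for $n$ large, and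
$$|R_{m+t+1}|\ge U+1-(\alpha_m-1)=A_n(m-1)-A_n(m+t+1-c)+2,$$
which is more than (8) asks for. For $t=c-1$, (8) says $|R_l|\ge1$, contradicting $R_l=\emptyset$. There are finitely many $c\le m$, so the threshold depends only on $m$.

**Case 2: $c\ge m+1$ and $l\le n-m-1$.** Now $a_n(m,l)=\Delta_n(m)$. By (1) it suffices to show $h_n(m,n-m-1)\ge\Delta_n(m)$. So let $l=n-m-1$ and suppose $w\le\Delta_n(m)-1$.

**Step 1: the surplus over $\binom n{m-1}$ gains one degree per level.** We claim that for $0\le t\le m+1$ there is an integer-valued polynomial $q_t$ of degree $t$ with positive leading coefficient, depending only on $m$ and $t$, such that $|R_{m+t}|\ge\binom n{m-1}+q_t(n)$ for $n$ large. For $t=0$, $|R_m|\ge\binom nm-\Delta_n(m)+1=\binom n{m-1}+1$, so take $q_0=1$. Given $q_t$, Lemma 7 with $N=\binom x{m-1}+q_t$ and $i=m+t$ gives $|\nabla R_{m+t}|\ge K(n)$ with $K=\binom xm+q$, $\Delta q=q_t$. So $\deg q=t+1$ and its leading coefficient is positive. By (6),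
$$|R_{m+t+1}|\ge\binom nm+q(n)-\Delta_n(m)+1=\binom n{m-1}+q(n)+1,$$
and we take $q_{t+1}=q+1$.

**Step 2: bring $R$ to the middle level.** By Step 1 with $t=m+1$, $|R_{2m+1}|\ge\delta n^{m+1}$ with some $\delta=\delta(m)>0$. For $n$ large this exceeds $\binom{n-m-1}m+\binom{n-m-2}m$, which is (7) for $r=m+1$, $i=i_0=2m+1$. Lemma 8 gives, for $h=\lceil n/2\rceil$,
$$\frac{|R_h|}{\binom nh}\ge\frac{\binom{n-m-1}{h-m-1}}{\binom nh}=\prod_{j=0}^m\frac{h-j}{n-j}\ge2^{-m-2}$$
for $n$ large, since each factor tends to $1/2$.

**Step 3: bring $S$ to the middle level by averaging.** Here crude averaging is enough. Normalized matching gives $|S_i|/\binom ni\ge|S_{i+1}|/\binom n{i+1}-w/\binom ni$, and $|S_l|\ge\binom nl-w$, so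
$$\frac{|S_h|}{\binom nh}\ge1-\sum_{i=h}^{n-m-1}\frac w{\binom ni}\ge1-\frac{\binom nm}{\binom n{m+1}}-n\frac{\binom nm}{\binom n{m+2}}=1-O(1/n).$$
The term $i=n-m-1$ is separated; for the others $m+2\le n-i\le n/2$, so $\binom ni\ge\binom n{m+2}$.

For $n$ large, $|R_h|+|S_h|>\binom nh$, so $R_h\cap S_h\ne\emptyset$, a contradiction. $\blacksquare$

Step 3 shows what changes at $l=n-m$: the sum would start with a term $w/\binom n{n-m}=w/\binom nm$, which is close to $1$, and the estimate on $S_h$ becomes useless. At $l=n-m$ the two ends must be treated equally, and then $w$ has to be smaller for the argument to close.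

## Two half-size stars meeting in the middle: the lower bound at $l=n-m$

For $l=n-m$ we want both $|R_h|$ and $|S_h|$ to exceed the sizes of complementary stars: $\binom{n-1}{h-1}+\binom{n-1}h=\binom nh$. So we need Lemma 8 with $r=1$. For this, $R_m$ should contain as many sets as two stars, so that after removing $w\approx\binom{n-2}m$ sets one star plus a surplus survives.

**Proof of Theorem 4.** Let $m\ge2$, $l=n-m$, and suppose a cutset has width $w\le\binom{n-2}m-2\binom n{m-2}$. By Pascal's rule,
$$|R_m|\ge\binom nm-w\ge\binom{n-1}{m-1}+\binom{n-2}{m-1}+2\binom n{m-2}.$$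

**Step 1: three integrations, each followed by subtracting $w$.** We apply Lemma 7 with $i=m,m+1,m+2$. All $O(\cdot)$ terms below are integer-valued polynomials in $n$ of at most the indicated degree.

First, an antiderivative of the right side above is $\binom{x-1}m+\binom{x-2}m+2\binom x{m-1}$, so
$$|\nabla R_m|\ge\binom{n-1}m+\binom{n-2}m+2\binom n{m-1}+O(1),$$
and subtracting $w\le\binom{n-2}m-2\binom n{m-2}$,
$$|R_{m+1}|\ge\binom{n-1}m+2\binom n{m-1}+2\binom n{m-2}+O(1).$$
Second, integrating again (the last two terms integrate to $O(n^{m-1})$, as $m\ge2$),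
$$|\nabla R_{m+1}|\ge\binom{n-1}{m+1}+2\binom nm+O(n^{m-1}),$$
and with $w\le\binom nm$,
$$|R_{m+2}|\ge\binom{n-1}{m+1}+\binom nm+O(n^{m-1}).$$
Third,
$$|\nabla R_{m+2}|\ge\binom{n-1}{m+2}+\binom n{m+1}+O(n^m),\qquad |R_{m+3}|\ge\binom{n-1}{m+2}+\binom n{m+1}+O(n^m),$$
where the loss $w\le\binom nm$ is absorbed in the $O(n^m)$.

**Step 2: go to the middle from below.** For $n$ large, $|R_{m+3}|\ge\binom{n-1}{m+2}+\binom{n-4}m$, since $\binom n{m+1}$ has order $n^{m+1}$. This is (7) with $r=1$ and $i=i_0=m+3$, and $i_0\ge r+m$. Lemma 8 gives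
$$|R_i|\ge\binom{n-1}{i-1}+1\qquad(m+3\le i\le\lceil n/2\rceil).$$

**Step 3: go to the middle from above.** Complementation maps $\mathcal C$ to a cutset of $\mathcal B_n(m,n-m)$ of the same width, and the $R_i$ of the new cutset consists of the complements of $S_{n-i}$. So $|S_{n-i}|\ge\binom{n-1}{i-1}+1$ for the same $i$.

**Step 4: the two families overlap.** Let $h=\lceil n/2\rceil$. Use $i=h$ for $R$ and $i=n-h=\lfloor n/2\rfloor\ge m+3$ for $S$:
$$|R_h|+|S_h|\ge\binom{n-1}{h-1}+\binom{n-1}{n-h-1}+2=\binom{n-1}{h-1}+\binom{n-1}h+2=\binom nh+2.$$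
So $R_h\cap S_h\ne\emptyset$, a contradiction. Hence $h_n(m,n-m)>\binom{n-2}m-2\binom n{m-2}$. Since $\binom{n-2}m=\binom nm-2\binom n{m-1}+O(n^{m-2})$, this lower bound and the upper bound of Theorem 1 give $h_n(m,n-m)=\binom nm-2\binom n{m-1}+O(n^{m-2+1/m})$. $\blacksquare$

## The case $m=1$ and the classification

For $l\le n-m-1$, Corollary 5 is Theorem 3. At $l=n-m$ it fails for $m\ge2$ and $n$ large by Theorem 1, and it holds for $m=0$, where both sides are $1$. For $m=1$, $n\ge3$, we have $c=n-1>1$, so the formula reads $h_n(1,n-1)=\Delta_n(1)=n-1$. This is one of the known results recorded with the problem. So that the notes are self-contained, here is an argument. The upper bound is Theorem 2. For the lower bound, a cutset of width at most $n-2$ is, by Dilworth's theorem, covered by at most $n-2$ chains, so it is enough to prove the following.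

**Lemma 9.** For $n\ge2$, the union of at most $n-2$ chains of $\mathcal B_n(1,n-1)$ misses some maximal chain.

*Proof.* Induction on $n$. For $n=2$ there are no given chains and nothing to avoid. Let $n\ge3$. Extending the chains and adding further ones, we may assume that we are given exactly $n-2$ maximal chains. Let $U$ be the set of $a$ such that $\{a\}$ is the bottom of a given chain, and $V$ the set of $b$ such that $[n]\setminus\{b\}$ is the top of a given chain. So $|U|,|V|\le n-2$.

**Step 1: reduce to $U=V$.** Suppose $x\in V\setminus U$. Then $\{x\}$ is in no given chain, and some given chain has top $[n]\setminus\{x\}$, so none of its members contains $x$. The sets containing $x$ of sizes $2,\dots,n-1$ form, after removing $x$, a copy of $\mathcal B_{n-1}(1,n-2)$, which is met by at most $n-3$ of the given chains, each in a chain. By induction some maximal chain of this copy is missed; put $\{x\}$ below it. If there is $y\in U\setminus V$, apply the same argument to complements.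

**Step 2: $U=V$ and $n\ge5$.** Choose distinct $x,y\notin U$. Then $\{x\},\{y\},[n]\setminus\{x\},[n]\setminus\{y\}$ are in no given chain. A given chain cannot contain both a set with $x$ and without $y$ and a set with $y$ and without $x$. So, up to exchanging $x$ and $y$, at most $\lfloor(n-2)/2\rfloor\le n-4$ given chains have a member containing $x$ but not $y$. The sets of sizes $2,\dots,n-2$ containing $x$ but not $y$ form a copy of $\mathcal B_{n-2}(1,n-3)$. By induction it has a maximal chain missed by all given chains; put $\{x\}$ below it and $[n]\setminus\{y\}$ above it.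

**Step 3: $U=V$ and $n\le4$.** If $U=V=\{a\}$, a given chain would start at $\{a\}$ and end at $[n]\setminus\{a\}$, which is impossible. For $n=3$ there is one chain, so $|U|=1$ and this case does not occur. For $n=4$ it leaves $U=V=\{1,2\}$ after relabelling. The chain starting at $\{1\}$ has a top containing $1$, so its top is $[4]\setminus\{2\}$; likewise for the other. The given chains are
$$\{1\}\subset\{1,a\}\subset\{1,3,4\},\qquad\{2\}\subset\{2,b\}\subset\{2,3,4\},\qquad a,b\in\{3,4\}.$$
If $b=4$, the chain $\{3\}\subset\{2,3\}\subset\{1,2,3\}$ is missed; if $b=3$, the chain $\{4\}\subset\{2,4\}\subset\{1,2,4\}$ is missed. $\square$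

Hence $h_n(1,n-1)=n-1$ for all $n\ge3$, and Corollary 5 is proved: for $n$ large the formula holds for all $m\le l\le n-m-1$, and at $l=n-m$ it holds if and only if $m\le1$. $\blacksquare$
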